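\title{Almost alternating links that are neither $A$-adequate nor $B$-adequate}

\begin{abstract}
We show that there are almost alternating links with no $A$-adequate and no $B$-adequate diagram. The examples arise by changing one crossing of an alternating diagram whose checkerboard graph is a subdivided triangular prism. There are infinitely many of them with each number of components from one to four, and all have Turaev genus one. One extreme coefficient of the Jones polynomial is $\pm2$, which excludes $B$-adequacy. The other is $\pm1$, and on that side we expand the Kauffman bracket over bridgeless subgraphs of a state graph. Extremal Khovanov homology fixes the first Betti number of the all-$A$ state graph of a hypothetical $A$-adequate diagram, the bracket counts its short cycles, and there are so many of them that both extreme coefficients would have to be $\pm1$.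
\end{abstract}

\section{Introduction}

\subsection{The question}

Link diagrams are drawn on $S^2$. At a crossing, rotate the overstrand counterclockwise until it lies on the understrand; it sweeps out two opposite corners of the crossing. The \emph{$A$-resolution} replaces the crossing by two disjoint strands so that these two corners are joined, and the \emph{$B$-resolution} joins the other two corners. A \emph{state} $\sigma$ of a diagram $D$ is a choice of resolution at every crossing. It produces a family of $|\sigma|$ disjoint \emph{state circles}. At each resolved crossing draw a short \emph{arc} joining the two strands; the arcs are pairwise disjoint and their interiors miss all circles. The \emph{state graph} of $\sigma$ has the circles as vertices and the arcs as edges. We write $s_A(D)$ and $s_B(D)$ for the all-$A$ and the all-$B$ state.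

The diagram $D$ is \emph{$A$-adequate} if at every crossing the two strands of $s_A(D)$ lie on distinct circles, that is, if the all-$A$ state graph has no loop; \emph{$B$-adequate} is defined in the same way with $s_B(D)$. A link is $A$-adequate ($B$-adequate) if it has an $A$-adequate ($B$-adequate) diagram, and it is \emph{inadequate} if it is neither.

The model case is that of alternating links. Color the faces of a connected diagram black and white in checkerboard fashion. The \emph{black graph} $G$ has the black faces as vertices and the crossings as edges; it is a connected plane graph, and its plane dual $G^*$ is the white graph. Every connected plane graph arises in this way: take a disk for each vertex and a half-twisted band for each edge, and draw the boundary of this surface. At each crossing one resolution separates the two black corners and the other joins them, and the diagram is alternating exactly when the separating resolution has the same type at all crossings. So for a connected alternating diagram the states $s_A$ and $s_B$ consist of the boundaries of the faces of one color each, and the two state graphs are $G$ and $G^*$. A loop of $G$ or $G^*$ is a nugatory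 crossing, which can be untwisted without destroying alternation. Untwisting all of them, in each connected piece of the diagram, we see that \emph{an alternating link is both $A$-adequate and $B$-adequate}.

Adams et al.\ defined an \emph{almost alternating link} to be a non-alternating link with a diagram that becomes alternating after a single crossing change; such a diagram is an \emph{almost alternating diagram}. How much adequacy survives one crossing change? Let $D$ be obtained from a connected alternating diagram with $G$ and $G^*$ loopless, whose all-$A$ circles bound the black faces, by changing the crossing $e$. In $s_A(D)$ the two black faces at $e$ are joined by a band, and both strands at $e$ lie on the boundary of the joined region, which is one circle. The same happens in $s_B(D)$ with the white faces. So $D$ itself is neither $A$- nor $B$-adequate. On the other hand, if no edge is parallel to $e$ in $G$ and none is parallel to the dual edge in $G^*$, then $e$ is the only loop in either state graph, and one may well guess that an isotopy can always repair this single defect on at least one of the two sides. This is the question of Dasbach and Lowrance \cite{DL} that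 we answer:
\begin{quote}
\emph{Does there exist an almost alternating inadequate link?}
\end{quote}
The answer is yes; there are infinitely many, including infinitely many knots.

\subsection{The links}

Let $G_0$ be the plane triangular prism, with triangles $u_1x_1y_1$ and $u_2x_2y_2$ and rails $e=u_1u_2$, $x_1x_2$, $y_1y_2$ (Figure~\ref{fig:prism}). Choose a positive integer $k_f$ for each of the eight edges $f\neq e$, and let $G$ be obtained from $G_0$ by subdividing each such $f$ into a path of $k_f$ edges, called a \emph{chain}; the edge $e$ is not subdivided. Let $D_{\mathrm{alt}}$ be the alternating diagram with black graph $G$ in which every $A$-resolution separates the two black corners. A chain is a row of $k_f$ crossings separated by black bigons. Let $D$ be $D_{\mathrm{alt}}$ with the crossing $e$ changed, and let $K=K(k_1,\dots,k_8)$ be the link of $D$. The crossings other than $e$ are called \emph{ordinary}. Put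
\[
m=\min_f k_f,\qquad M=\max_f k_f,\qquad \kappa=\sum_f k_f,\qquad H=G-e,
\]
and let $N=\kappa+1$ and $V$ be the numbers of edges and vertices of $G$. Subdividing does not change $N-V$, so $N-V=9-6=3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\coordinate (u1) at (-1,0); \coordinate (u2) at (1,0);
\coordinate (x1) at (-2.4,1.2); \coordinate (y1) at (-2.4,-1.2);
\coordinate (x2) at (2.4,1.2); \coordinate (y2) at (2.4,-1.2);
\draw (u1)--(x1)--(y1)--(u1) (u2)--(x2)--(y2)--(u2) (x1)--(x2) (y1)--(y2);
\draw[very thick] (u1)--node[above]{$e$}(u2);
\foreach \p in {u1,u2,x1,y1,x2,y2} \fill (\p) circle (2pt);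
\node[below] at (u1) {$u_1$}; \node[below] at (u2) {$u_2$};
\node[left] at (x1) {$x_1$}; \node[left] at (y1) {$y_1$};
\node[right] at (x2) {$x_2$}; \node[right] at (y2) {$y_2$};
\node at (0,0.8) {$v_1$}; \node at (0,-0.8) {$v_2$};
\node at (-1.9,0) {$w_1$}; \node at (1.9,0) {$w_3$}; \node at (-3,0) {$w_2$};
\begin{scope}[xshift=5.6cm]
\coordinate (a) at (0,1.2); \coordinate (b) at (0,-1.2);
\coordinate (p) at (-1.2,0); \coordinate (q) at (0,0); \coordinate (r) at (1.2,0);
\draw (a)--(p)--(b) (a)--(q)--(b) (a)--(r)--(b) (p)--(q)--(r);
\draw[very thick] (a) .. controls (2.8,1.2) and (2.8,-1.2) .. (b);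
\foreach \p in {a,b,p,q,r} \fill (\p) circle (2pt);
\node[above] at (a) {$v_1$}; \node[below] at (b) {$v_2$};
\node[left] at (p) {$w_1$}; \node[above right] at (q) {$w_2$}; \node[right] at (r) {$w_3$};
\end{scope}
\end{tikzpicture}
\caption{Left: the prism $G_0$ with its faces $v_1,v_2,w_1,w_2,w_3$ ($w_2$ is the outer face). Each thin edge $f$ is replaced by a chain of $k_f$ crossings, and the thick edge $e$ is the changed crossing. Right: the dual graph $G_0^*$; the thick edge $v_1v_2$ is dual to $e$.}
\label{fig:prism}
\end{figure}

\begin{theorem}\label{thm:main}
If $8M\le 9m-7$ (for example, if all $k_f=k\ge7$), then $K$ is almost alternating and inadequate.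
\end{theorem}

The invariants in the next statement are recalled in Sections~\ref{sec:bracket}, \ref{sec:det} and~\ref{sec:compl}.

\begin{theorem}\label{thm:compl}
Assume $8M\le9m-7$.
\begin{enumerate}
\item[(i)] The Jones polynomial of $K$ has extreme coefficients $\pm1$ (at the highest power of $A$) and $\pm2$ (at the lowest power of $A$), and its span is $\kappa-2$. So infinitely many distinct links arise.
\item[(ii)] If all $k_f$ are odd, then $K$ is a knot. In particular the $K(k,\dots,k)$ with $k\ge7$ odd are pairwise distinct almost alternating inadequate knots, with determinant $15k^3(3k-2)$.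
\item[(iii)] For each $\mu\in\{1,2,3,4\}$, infinitely many of the links $K$ have $\mu$ components.
\item[(iv)] $K$ has Turaev genus exactly $1$, the smallest value possible for an inadequate link.
\end{enumerate}
\end{theorem}

\subsection{The method}

It is enough to show that $K$ is inadequate: then $K$ is not alternating, and $D$ is an almost alternating diagram of it. Inadequacy is a statement about all diagrams of $K$, so it has to be read from link invariants. The first test is due to Lickorish and Thistlethwaite: in the Kauffman bracket of an $A$-adequate ($B$-adequate) diagram the highest (lowest) power of $A$ has coefficient $\pm1$. For $K$ the lowest power has coefficient $\pm2$, which settles the $B$ side. The highest power has coefficient $\pm1$, so the test says nothing about the $A$ side.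

There we suppose that $K$ has an $A$-adequate diagram $D'$ and reconstruct its all-$A$ state graph $\Gamma$ from invariants of $K$. The bracket of any diagram can be written as a sum over the bridgeless subgraphs of a state graph (Section~\ref{sec:bracket}). When the graph has large girth, the terms near the $A$ end list its short cycles by length (Section~\ref{sec:adequate}). Applied to $D$, this list shows nine short cycles of $G$ (Section~\ref{sec:prism}). To transfer the list to $\Gamma$ we need $\Gamma$ to be connected (Section~\ref{sec:det}) with $b_1(\Gamma)=4$; the bracket does not see this number, and we obtain it from the homological grading of Khovanov homology (Section~\ref{sec:kh}). A graph with $b_1=4$ and nine cycles has all its cycles in one block. The circles of a block bound disjoint disks, like the black faces of an alternating diagram, and this forces the coefficient at the $B$ end to be $\pm1$ as well, a contradiction (Section~\ref{sec:notA}). Example~\ref{ex:rank2} shows this mechanism for $b_1=2$.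

\section{The bracket as a sum over bridgeless subgraphs}\label{sec:bracket}

The Kauffman bracket of a diagram $D$ is
\[
\langle D\rangle=\sum_\sigma A^{a(\sigma)-b(\sigma)}\,\delta^{|\sigma|},\qquad \delta=-A^2-A^{-2},
\]
where $a(\sigma)$ and $b(\sigma)$ count the $A$- and $B$-resolutions; in this normalization $\langle\bigcirc\rangle=\delta$. It is a link invariant up to units $\pm A^r$, and $\doteq$ denotes equality up to such units. The Jones polynomial is $\langle D\rangle/\delta$, normalized by a unit that depends on the writhe; its variable is $A^{-4}$, and its span is measured in powers of $A^4$. Put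
\[
t=-A^{-4},\qquad Q=\delta^2=-t^{-1}+2-t,
\]
so that $\delta=-A^2(1-t)$ and $Q-1=-t^{-1}(1-t+t^2)$. For a Laurent polynomial in $t$, the \emph{order} is the lowest and the \emph{degree} the highest exponent. Low powers of $t$ are high powers of $A$.

For a graph $\Gamma$ and $S\subset E(\Gamma)$, we regard $S$ as a subgraph with all vertices of $\Gamma$. Let $b_0(S)$ be its number of components, $b_1(S)=|S|-|V(\Gamma)|+b_0(S)$ its first Betti number, and $\operatorname{rk}(S)=|S|-b_1(S)$ its rank. An edge of $S$ is a \emph{bridge} if it lies on no cycle of $S$. Deleting a bridge keeps $b_1$; deleting any other edge lowers $b_1$ by one and keeps the rank.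

Near either end of the state sum many states contribute and most contributions cancel. The expansion below performs this cancellation once and for all.

\subsection{The defect of a set of crossings}

Fix a diagram $D$ with $c$ crossings and a state $\sigma$ with $s$ circles and state graph $\Gamma$. For $S\subset E(\Gamma)$ let $\sigma_S$ be the state obtained by switching the resolution at the crossings in $S$. Its circles are obtained from those of $\sigma$ by surgery along the arcs of $S$: at each such arc, the two short segments at its ends are replaced by two parallel copies of the arc. If the strands at a crossing lie on two circles, switching merges them. If they lie on one circle, the arc cuts one of the disks bounded by that circle in two, and switching splits the circle.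

\begin{lemma}\label{lem:defect}
For every $S$ we have $|\sigma_S|=b_0(S)+b_1(S)-2g(S)$ with an integer $g(S)$ satisfying $0\le2g(S)\le b_1(S)$. In particular $g(S)=0$ if $b_1(S)\le1$. If an edge $a\notin S$ joins two components of $S$, then $g(S\cup a)=g(S)$.
\end{lemma}

\begin{proof}
Each circle of $\sigma_S$ runs along the circles and arcs of a single component of $S$, and each component carries at least one circle. Hence $|\sigma_S|\ge b_0(S)$, and an edge $a$ joining two components of $S$ merges two circles. For such $a$ both $|\sigma_S|$ and $b_0$ drop by one and $b_1$ is unchanged, which gives the last claim. It also gives $|\sigma_T|=b_0(T)$ for every forest $T$. Now take a spanning forest $T$ of $S$ and add the remaining $b_1(S)$ edges one at a time. Each step changes the number of circles by $\pm1$, and $g(S)$ is the number of steps with $-1$. The bound $2g(S)\le b_1(S)$ is $|\sigma_S|\ge b_0(S)$.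
\end{proof}

Put $\varepsilon(a)=1$ if $\sigma$ has the $A$-resolution at the crossing $a$ and $\varepsilon(a)=-1$ otherwise. For $F\subset E(\Gamma)$ define
\[
\|F\|=\sum_{a\in F}\varepsilon(a),\qquad \psi(F)=\sum_{S\subset F}(-1)^{|F\setminus S|}\,Q^{\,b_1(S)-g(S)} .
\]

\begin{proposition}\label{prop:expansion}
$\langle D\rangle\doteq(1-t)^{s-c}\,\Sigma_\sigma$, where $\Sigma_\sigma=\sum_{F\subset E(\Gamma)}\psi(F)\,t^{\|F\|}$.
\end{proposition}

\begin{proof}
Switching at $a$ multiplies the monomial in $A$ by $A^{-2\varepsilon(a)}$. Since $b_0(S)=s-|S|+b_1(S)$, we have $|\sigma_S|=s-|S|+2(b_1(S)-g(S))$. Hence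
\[
\langle D\rangle=A^{a(\sigma)-b(\sigma)}\,\delta^{s}\sum_S Q^{\,b_1(S)-g(S)}\prod_{a\in S}w_a,\qquad w_a=A^{-2\varepsilon(a)}\delta^{-1}.
\]
M\"obius inversion of the definition of $\psi$ gives $Q^{\,b_1(S)-g(S)}=\sum_{F\subset S}\psi(F)$. Exchanging the sums,
\[
\sum_F\psi(F)\prod_{a\in F}w_a\prod_{a\notin F}(1+w_a)=\prod_a(1+w_a)\sum_F\psi(F)\prod_{a\in F}\frac{w_a}{1+w_a}.
\]
If $\varepsilon(a)=1$, then $w_a=\frac{t}{1-t}$, $1+w_a=\frac1{1-t}$ and $\frac{w_a}{1+w_a}=t$. If $\varepsilon(a)=-1$, then $w_a=\frac{-1}{1-t}$, $1+w_a=\frac{-t}{1-t}$ and $\frac{w_a}{1+w_a}=t^{-1}$. Finally $\delta^s\prod_a(1+w_a)\doteq(1-t)^{s-c}$, because $t$ is a unit.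
\end{proof}

Multiplying or dividing by $1-t$ changes the lowest and the highest coefficient at most by a sign. So the extreme coefficients of $\langle D\rangle$, of the Jones polynomial and of $\Sigma_\sigma$ agree up to sign.

\begin{lemma}\label{lem:psi}
\begin{enumerate}
\item[(a)] $\psi(F)\in\mathbb Z[Q]$ has degree at most $b_1(F)$ in $Q$. So all exponents of $t$ in $\psi(F)t^{\|F\|}$ lie between $\|F\|-b_1(F)$ and $\|F\|+b_1(F)$.
\item[(b)] $\psi(F)=0$ if $F$ has a bridge.
\item[(c)] $\psi(\emptyset)=1$, and $\psi(C)t^{\|C\|}=(Q-1)t^{\|C\|}=-(1-t+t^2)\,t^{\|C\|-1}$ for a cycle $C$.
\item[(d)] If $F$ has no bridge and $g(F)=0$, then $\psi(F)$ is monic of degree $b_1(F)$ in $Q$.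
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $0\le b_1(S)-g(S)\le b_1(F)$ for $S\subset F$, and $Q$ has order $-1$ and degree $1$. (b) A bridge $a$ of $F$ joins two components of every $S\subset F\setminus a$, so the terms of $S$ and $S\cup a$ cancel by Lemma~\ref{lem:defect}. (c) Here $g=0$; the set $S=C$ gives $Q$, and the proper subsets give $\sum_{S\ne C}(-1)^{|C\setminus S|}=-1$. (d) Every proper subset of a bridgeless $F$ has smaller $b_1$.
\end{proof}

A bridgeless set with $b_1=0$ is empty, and one with $b_1=1$ is a cycle. So $\Sigma_\sigma$ is $1$, plus one explicit term per cycle, plus terms with $b_1(F)\ge2$.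

\subsection{Where the defect vanishes}

The defect $g$ depends on how the arcs sit in $S^2$, which is not known for an unknown diagram. The next lemma says that inside a subgraph without cut vertex there is no defect. Call a subgraph $\Lambda$ of $\Gamma$ \emph{flat} if the circles of $\Lambda$ bound pairwise disjoint closed disks in $S^2$ that miss the interiors of the arcs of $\Lambda$.

\begin{lemma}\label{lem:flat}
\begin{enumerate}
\item[(a)] If $\Lambda$ is flat, then $g(S)=0$ for all $S\subset E(\Lambda)$.
\item[(b)] Let $\Lambda$ be connected and loopless with at least one edge, and suppose that $\Lambda-\alpha$ is connected for every vertex $\alpha$. Then $\Lambda$ is flat.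
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The circles of $\sigma_S$ are the circles of $\sigma$ that are not vertices of $\Lambda$, together with the boundary of a thin neighborhood $R$ of the union of the disks and the arcs of $S$. A compact connected proper subsurface of $S^2$ with first Betti number $b$ has $b+1$ boundary curves. Summing over the components of $R$, and counting each circle not in $\Lambda$ as a component of $S$, we get $|\sigma_S|=b_0(S)+b_1(S)$.

(b) Let $\alpha$ be a circle of $\Lambda$. The union of the circles and arcs of $\Lambda-\alpha$ is connected and disjoint from $\alpha$, so it lies on one side of $\alpha$. An arc of $\Lambda$ at $\alpha$ ends on a circle of $\Lambda-\alpha$, because $\Lambda$ is loopless, and its interior misses $\alpha$; so it lies on the same side. Let $\Delta_\alpha$ be the closed disk on the other side. It misses all other circles of $\Lambda$ and the interiors of all arcs of $\Lambda$. For $\alpha\ne\beta$ the disk $\Delta_\alpha$ is connected, is disjoint from $\beta$, and contains $\alpha$, which lies outside $\Delta_\beta$. Hence $\Delta_\alpha\cap\Delta_\beta=\emptyset$.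
\end{proof}

When $g$ vanishes on the subsets of $F$, the polynomial $\psi(F)$ is the \emph{flow polynomial}
\[
\varphi_F(Q)=\sum_{S\subset F}(-1)^{|F\setminus S|}\,Q^{\,b_1(S)},
\]
which depends only on the abstract graph. We use two properties.

\emph{Subdivision.} For an edge $a$ that is not a loop, sorting the subsets $S$ by whether they contain $a$ gives $\varphi_F=\varphi_{F/a}-\varphi_{F\setminus a}$. If $a$ is one of the two edges at a vertex of degree two, then $F\setminus a$ has a bridge and $\varphi_{F\setminus a}=0$ as in Lemma~\ref{lem:psi}(b). So $\varphi$ is unchanged by subdividing edges.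

\emph{Duality.} Let $E$ be the edge set of a connected plane graph. The subgraph $S\subset E$ has $b_1(S)+1$ faces, and they correspond to the components of the dual edge set $(E\setminus S)^*$. So $\varphi_E(Q)=Q^{-1}\sum_{T\subset E^*}(-1)^{|T|}Q^{\,b_0(T)}$. By inclusion and exclusion over monochromatic edges, the last sum is the chromatic polynomial of the dual graph, the number of proper colorings of its vertices with $Q$ colors.

\begin{example}\label{ex:trefoil}
If the all-$A$ state graph is a triangle, then $s=c=3$ and $\Sigma=1+(Q-1)t^3=(1-t)(1+t+t^3)$. So $\langle D\rangle/\delta\doteq1-A^{-4}-A^{-12}$, as expected for a trefoil.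
\end{example}

\begin{example}[the method for $b_1=2$]\label{ex:rank2}
Let $\sigma$ be the all-$A$ state of an $A$-adequate diagram.

First let $\Gamma$ be a theta graph, made of three paths of lengths $p,q,r$ with common endpoints. It is flat by Lemma~\ref{lem:flat}(b). The dual of three parallel edges is a triangle, so $\varphi_{E(\Gamma)}=(Q-1)(Q-2)$ and
\[
\Sigma_\sigma=1+(Q-1)\bigl(t^{p+q}+t^{p+r}+t^{q+r}\bigr)+(Q-1)(Q-2)\,t^{p+q+r}.
\]
The top term $t^{p+q+r+2}$ comes from $F=E(\Gamma)$ alone and has coefficient $1$.

Next let $\Gamma$ consist of two cycles $C_1,C_2$ of lengths $p,q\ge2$ with one common circle $\alpha$, where $C_1$ lies inside $\alpha$, $C_2$ lies outside, and their four endpoints on $\alpha$ alternate. Switch the arcs of $C_1$: the first $p-1$ switches merge circles, and the last one splits the result into two circles, each containing one endpoint of $C_2$. Now all $q$ switches along $C_2$ merge circles. One circle remains, so $g(E(\Gamma))=1$. Proper subsets have $b_1\le1$ and no defect, and $\varphi_{E(\Gamma)}=(Q-1)^2$. Thus $\psi(E(\Gamma))=(Q-1)^2-Q^2+Q=1-Q$ and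
\[
\Sigma_\sigma=1+(Q-1)\bigl(t^p+t^q-t^{p+q}\bigr).
\]
(For $p=q=2$ this is $(1-t)^2(1+t^2+t^3)$; the diagram is a closed $3$-braid with four crossings representing a trefoil.) At a cut vertex the defect can appear, $\psi$ loses its leading term, and Lemma~\ref{lem:psi}(d) no longer controls the top of $\Sigma_\sigma$.

The low ends tell the two cases apart: three cycles against two. A graph with $b_1=2$ and three cycles has them all in one theta graph, and then the top coefficient is $1$. The proof of Theorem~\ref{thm:main} is this argument with $b_1=4$ and nine cycles.
\end{example}

\section{What the bracket shows of an $A$-adequate diagram}\label{sec:adequate}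

We recall two pieces of graph theory. The \emph{cycle space} $Z(F)$ of an edge set $F$ consists of the subsets of $F$ that have even degree at every vertex. It is a vector space over $\mathbb F_2$ of dimension $b_1(F)$, every cycle of $F$ is a nonzero element, and every nonzero element contains a cycle. In particular $F$ has at most $2^{b_1(F)}-1$ cycles. A \emph{block} of a loopless graph is a maximal connected subgraph with no cut vertex. The blocks partition the edges, every cycle lies in one block, and $b_1$ is the sum of the $b_1$ of the blocks. A block without a cycle has at most one edge, which is a bridge of the graph, and a block with a cycle has no bridge.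

\begin{lemma}\label{lem:two}
If $b_1(F)\ge2$, then $Z(F)$ contains distinct nonzero elements $z_1,z_2,z_3=z_1+z_2$ with $|z_1|+|z_2|+|z_3|\le2\operatorname{rk}(F)+4$.
\end{lemma}

\begin{proof}
Delete non-bridges one at a time until a set $F_2$ with $b_1(F_2)=2$ remains. The rank has not changed, so $|F_2|=\operatorname{rk}(F)+2$. Each edge of $F_2$ lies in none or in exactly two of the three nonzero elements of $Z(F_2)$.
\end{proof}

\begin{proposition}\label{prop:adequate}
Let $D'$ be an $A$-adequate diagram with all-$A$ state graph $\Gamma$, and let $\Sigma'=\Sigma_{s_A(D')}=\sum_F\psi(F)t^{|F|}$.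
\begin{enumerate}
\item[(a)] The lowest term of $\Sigma'$ is $1$.
\item[(b)] The coefficient of $t$ in $\Sigma'$ is $-\sum_P(|P|-1)$, where $P$ runs over the classes of parallel edges of $\Gamma$.
\item[(c)] If $\Gamma$ is simple and has girth $\gamma'<\infty$, then
\begin{equation}\label{eq:truncA}
\Sigma'\equiv1-(1-t+t^2)\sum_{C\ \mathrm{cycle\ of}\ \Gamma}t^{|C|-1}\pmod{t^{\lceil3\gamma'/2\rceil-2}},
\end{equation}
and the lowest nonconstant term of $\Sigma'$ has exponent $\gamma'-1$.
\item[(d)] If exactly one block of $\Gamma$ contains a cycle, then the top coefficient of $\Sigma'$ is $\pm1$.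
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:psi}(a) the term of $F$ has order at least $|F|-b_1(F)=\operatorname{rk}(F)$.

(a) Since $\Gamma$ has no loop, every nonempty $F$ has rank at least $1$.

(b) Only bridgeless $F$ of rank $1$ contribute, and these are the sets of $r\ge2$ parallel edges. Such an $F$ with its two endpoints is flat by Lemma~\ref{lem:flat}(b), so $\psi(F)$ is monic of degree $r-1$, and the lowest term of $\psi(F)t^r$ is $(-t^{-1})^{r-1}t^r=(-1)^{r-1}t$. A class $P$ contributes $\sum_{r\ge2}\binom{|P|}{r}(-1)^{r-1}=-(|P|-1)$, because $\sum_{r\ge0}\binom{|P|}{r}(-1)^r=0$.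

(c) If $b_1(F)\ge2$, each $z_i$ of Lemma~\ref{lem:two} has at least $\gamma'$ edges, so $\operatorname{rk}(F)\ge\lceil3\gamma'/2\rceil-2$. The remaining terms are given by Lemma~\ref{lem:psi}(c). Since $\gamma'\ge3$, we have $\lceil3\gamma'/2\rceil-2\ge\gamma'$, so the congruence sees the coefficient of $t^{\gamma'-1}$, which is minus the number of shortest cycles.

(d) Let $\Lambda$ be that block and $b=b_1(\Lambda)$. All other edges are bridges of $\Gamma$, so every bridgeless $F$ lies in $E(\Lambda)$. By Lemma~\ref{lem:flat} and Lemma~\ref{lem:psi}(d), $\psi(E(\Lambda))$ is monic of degree $b$, so its term has top monomial $(-1)^b\,t^{|E(\Lambda)|+b}$. Every proper subset $F$ gives degree at most $|F|+b_1(F)<|E(\Lambda)|+b$.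
\end{proof}

\begin{corollary}[Lickorish--Thistlethwaite]\label{cor:LT}
In the bracket of an $A$-adequate ($B$-adequate) diagram the coefficient of the highest (lowest) power of $A$ is $\pm1$.
\end{corollary}

\begin{proof}
The $A$ case is part (a). Changing all crossings exchanges $s_A$ with $s_B$ and $A$ with $A^{-1}$.
\end{proof}

\section{The two ends of the bracket of $D$}\label{sec:prism}

From now on $8M\le9m-7$. Since $M\ge m$, this gives $m\ge7$.

Neither $s_A(D)$ nor $s_B(D)$ is a convenient base for the expansion. We use the state $\sigma_0$ formed by the boundaries of the black faces: it has the $A$-resolution at ordinary crossings and the $B$-resolution at $e$. Its state graph is $G$, which is flat, the disks being the black faces. Proposition~\ref{prop:expansion} and Lemma~\ref{lem:flat}(a) give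
\begin{equation}\label{eq:D}
\langle D\rangle\doteq(1-t)^{-3}\,\Sigma_D,\qquad \Sigma_D=\sum_{F\subset E(G)}\varphi_F(Q)\,t^{\|F\|},
\end{equation}
where $\|F\|=|F|$ if $e\notin F$ and $\|F\|=|F\setminus e|-1$ if $e\in F$. The changed crossing acts as an edge of length $-1$. We also record that the state obtained from $\sigma_0$ by switching $S\subset E(G)$ has
\begin{equation}\label{eq:circles}
b_0(S)+b_1(S)=V-|S|+2b_1(S)
\end{equation}
circles.

If $F$ contains some but not all edges of a chain, then an inner vertex of the chain has degree one in $F$, and $F$ has a bridge. So the bridgeless $F\subset E(G)$ are unions of full chains, possibly with $e$, and they correspond to the bridgeless $F_0\subset E(G_0)$, with $b_1(F)=b_1(F_0)$.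

\subsection{The low end}

\begin{proposition}\label{prop:low}
We have
\begin{equation}\label{eq:truncD}
\Sigma_D\equiv1-(1-t+t^2)\sum_{C\ \mathrm{cycle\ of}\ G}t^{\|C\|-1}\pmod{t^{4M}} .
\end{equation}
At least nine cycles satisfy $\|C\|\le4M$, and $\gamma=\min_C\|C\|$ satisfies $3m-1\le\gamma\le3M$. In particular the lowest term of $\Sigma_D$ is $1$, the coefficient of $t$ is $0$, and the lowest nonconstant term has exponent $\gamma-1$.
\end{proposition}

\begin{proof}
The only $3$-cycles of $G_0$ are the two triangles, and they avoid $e$. So every cycle contains at least three chains and $\|C\|\ge3m-1$, while a triangle has $\|C\|\le3M$. The following nine cycles contain at most four chains, so $\|C\|\le4M$: the two triangles; the $4$-cycle $x_1y_1y_2x_2$; the two $4$-cycles through $e$; and the four $5$-cycles through $e$, each made of $e$, one of the two other rails, a path of length $1$ in one triangle and a path of length $2$ in the other.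

Now let $F$ be bridgeless with $n=b_1(F)\ge2$. We claim $\operatorname{rk}(F_0)\ge4$. Otherwise Lemma~\ref{lem:two} gives $|z_1|+|z_2|+|z_3|\le10$ with all $|z_i|\ge3$. Then two of the $z_i$ have three edges, so they are the two triangles, and the third is their union, with six edges; the total is $12$, a contradiction. Thus $|F_0|\ge n+4$, the set $F$ contains at least $n+3$ chains, and its term has order at least
\[
\|F\|-n\ge(n+3)m-1-n=3m-1+n(m-1)\ge5m-3 .
\]
Since $4M\le\frac{9m-7}2\le5m-3$, these terms vanish modulo $t^{4M}$. The last sentence follows from $2\le\gamma-1<4M$.
\end{proof}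

\begin{example}\label{ex:seven}
Let all $k_f=7$. The two $4$-cycles through $e$ have $\|C\|=20$, the triangles $21$, the four $5$-cycles through $e$ have $27$, and $x_1y_1y_2x_2$ has $28$. Every other cycle contains at least five chains. So
\[
\Sigma_D\equiv1-(1-t+t^2)\bigl(2t^{19}+2t^{20}+4t^{26}+t^{27}\bigr)\pmod{t^{28}} .
\]
For a simple graph of girth $20$ the congruence \eqref{eq:truncA} holds modulo $t^{28}$, just far enough to see the ninth cycle.
\end{example}

\subsection{The high end}

\begin{proposition}\label{prop:high}
The top term of $\Sigma_D$ is $2t^{\kappa+2}$. Hence the coefficient of the lowest power of $A$ in $\langle D\rangle$ is $\pm2$, and $K$ is not $B$-adequate.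
\end{proposition}

\begin{proof}
A bridgeless $F$ other than $E(G)$ and $E(H)$ misses a whole chain and has $b_1(F)\le3$, so its term has degree at most $\kappa-m+3<\kappa+2$.

For the two remaining sets we use subdivision invariance and duality. In $G_0^*$ (Figure~\ref{fig:prism}) the vertices $v_1,v_2,w_2$ form a triangle, and each of $w_1,w_3$ is adjacent to exactly these three. So the chromatic polynomial is $Q(Q-1)(Q-2)(Q-3)^2$. Deleting $e$ from $G_0$ identifies $v_1$ and $v_2$ to one vertex $v$; now $v,w_2$ are adjacent and each of $w_1,w_3$ is adjacent to exactly these two, which gives $Q(Q-1)(Q-2)^2$. Since $\|E(G)\|=\kappa-1$ and $\|E(H)\|=\kappa$, the two terms add up to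
\[
t^{\kappa-1}(Q-1)(Q-2)\bigl[(Q-3)^2+t(Q-2)\bigr].
\]
Here $(Q-3)^2=(t+1+t^{-1})^2=t^2+2t+3+2t^{-1}+t^{-2}$ and $t(Q-2)=-t^2-1$, so the last factor is $2t+2+2t^{-1}+t^{-2}$. The top term of $(Q-1)(Q-2)$ is $t^2$, and the product has top term $2t^{\kappa+2}$. Corollary~\ref{cor:LT} finishes the proof.
\end{proof}

\begin{remark}\label{rem:why}
The same two terms can be computed for smaller graphs in place of the prism. For three parallel edges they give $t^{\kappa-1}(Q-1)[(Q-2)+t]$ with $(Q-2)+t=-t^{-1}$, and for $K_4$ they give $t^{\kappa-1}(Q-1)(Q-2)[(Q-3)+t]$ with $(Q-3)+t=-1-t^{-1}$. In all three cases the terms of degree $\kappa-1+b_1(G)$ cancel, and the next coefficient is $0$, $-1$, $2$. The number of faces adjacent to both $v_1$ and $v_2$ is $1$, $2$, $3$. The third common neighbor is what makes Corollary~\ref{cor:LT} apply.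
\end{remark}

\section{The determinant; all diagrams of $K$ are connected}\label{sec:det}

To pass from the numbers of crossings and circles of a diagram $D'$ of $K$ to $b_1$ of its state graph we must know that $D'$ is connected. The determinant $\det K$, the absolute value of the Jones polynomial at $-1$, detects this. It equals $|\langle D'\rangle/\delta|$ at $A=e^{i\pi/4}$, where $A^4=-1$ and $\delta=0$, for any diagram $D'$ of $K$.

Give the edge of $G_0^*$ dual to $f$ the weight $k_f$, and give $v_1v_2$ the weight $-1$. Let $\tilde L$ be the weighted Laplacian, that is, the symmetric $5\times5$ matrix of the quadratic form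
\[
\Phi(z)=\sum_{f=ab}k_f(z_a-z_b)^2-(z_{v_1}-z_{v_2})^2,
\]
where the sum is over the eight edges $ab\ne v_1v_2$ of $G_0^*$. Let $L$ be $\tilde L$ with the row and column of $v_2$ deleted; it is the matrix of $\Phi$ on functions vanishing at $v_2$. The matrix-tree theorem says that $\det L$ is the sum, over the spanning trees of $G_0^*$, of the products of the edge weights.

\begin{proposition}\label{prop:det}
$\det K=\det L>0$, and every diagram of $K$ is connected.
\end{proposition}

\begin{proof}
At $\delta=0$ only states with one circle contribute to $\langle D\rangle/\delta$. By \eqref{eq:circles} these come from the sets $S$ with $b_0=1$ and $b_1=0$, the spanning trees $T$ of $G$. Each has $V-1$ edges; an ordinary edge contributes $A^{-2}$ and $e$ contributes $A^2=-A^{-2}$. So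
\[
\det K=\bigl|\#\{T\ni e\}-\#\{T\not\ni e\}\bigr| .
\]
The map $T\mapsto(E(G)\setminus T)^*$ is a bijection onto the spanning trees of $G^*$, and $e\in T$ exactly when the image avoids $v_1v_2$. The graph $G^*$ is $G_0^*$ with the dual of $f$ replaced by $k_f$ parallel edges. Hence $\#\{T\ni e\}-\#\{T\not\ni e\}=\det L$.

From $x^2+y^2\ge\frac12(x+y)^2$ we get
\[
\sum_{i=1}^3\bigl[(z_{v_1}-z_{w_i})^2+(z_{w_i}-z_{v_2})^2\bigr]\ge\tfrac32(z_{v_1}-z_{v_2})^2 ,
\]
so $\Phi(z)\ge\sum_{f=ab}(k_f-1)(z_a-z_b)^2$. All $k_f\ge2$ and the eight edges form a connected graph on the five vertices, so the right side is positive for $z\ne0$ with $z_{v_2}=0$. Thus $L$ is positive definite.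

A disconnected diagram $D_1\sqcup D_2$ has bracket $\langle D_1\rangle\langle D_2\rangle$, which is divisible by $\delta^2$, and this would give $\det K=0$.
\end{proof}

\section{Khovanov homology and the number $c'-s'$}\label{sec:kh}

Suppose that $D'$ is an $A$-adequate diagram of $K$ with $c'$ crossings and $s'$ all-$A$ circles. Then $(1-t)^{s'-c'}\Sigma'$ and $(1-t)^{-3}\Sigma_D$ agree up to a unit, and both power series begin with $1$, so they are equal. The coefficient of $t$ gives $c'-s'-\sum_P(|P|-1)=3$. This does not separate $c'-s'$ from the parallel edges, and without knowing the power of $1-t$ we cannot compare $\Sigma'$ with $\Sigma_D$. Khovanov homology supplies the missing relation, because its extremal group has two degrees, both invariants of $K$.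

We recall the definition over $\mathbb Q$. Let $W=\mathbb Qv_+\oplus\mathbb Qv_-$ with $\deg v_\pm=\pm1$. To a state with $r$ $B$-resolutions assign the tensor product of one copy of $W$ for each circle; a basis is given by the labelings of the circles by $v_\pm$. The differential is a sum, with signs, over all ways to change one $A$-resolution to a $B$-resolution. It is the identity on circles not involved; a merge acts by
\[
v_+\otimes v_+\mapsto v_+,\qquad v_+\otimes v_-,\ v_-\otimes v_+\mapsto v_-,\qquad v_-\otimes v_-\mapsto0,
\]
and a split acts by $v_+\mapsto v_+\otimes v_-+v_-\otimes v_+$ and $v_-\mapsto v_-\otimes v_-$. There is one sign for each pair of adjacent states, and its value will not matter. The differential raises $r$ by one and preserves the \emph{level} $j'=\deg+\,r$. Fix an orientation of $K$, and let $n_\pm$ be the numbers of positive and negative crossings of the diagram. With $i=r-n_-$ and $j=j'+n_+-2n_-$, the homology groups $Kh^{i,j}$ are invariants of the oriented link. A state with $p$ circles has one generator in its lowest level $r-p$ (all labels $v_-$) and $p$ generators in level $r-p+2$ (one label $v_+$).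

\begin{lemma}\label{lem:khA}
For an $A$-adequate diagram $D'$ the smallest $j$ with $Kh^{*,j}\ne0$ is $-s'+n'_+-2n'_-$, and there the homology is $\mathbb Q$, in degree $i=-n'_-$.
\end{lemma}

\begin{proof}
Starting from $s_A(D')$, the first switch merges two circles and each further switch adds at most one. So a state with $r\ge1$ has at most $s'+r-2$ circles, and its levels are at least $-s'+2$. The lowest level is $-s'$, and there the complex is a single $\mathbb Q$ at $r=0$.
\end{proof}

For $D$ the loop at $e$ makes the lowest level cancel, and we have to go one level up.

\begin{lemma}\label{lem:khD}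
For $D$ the smallest $j$ with $Kh^{*,j}\ne0$ is $3-V+n_+-2n_-$, and there the homology is $\mathbb Q$, in degree $i=1-n_-$.
\end{lemma}

\begin{proof}
Let $\bar H=G/e$ be obtained from $H$ by identifying $u_1$ and $u_2$ to a vertex $u$. The graph $H$ is simple, and so is $\bar H$, because $u_1$ and $u_2$ have distance at least $3m\ge3$ in $H$. In a simple graph the only edge set of rank $0$ is empty, and the sets of rank $1$ are the single edges. Let $S\subset E(H)$ be the set of ordinary crossings with the $B$-resolution, and apply \eqref{eq:circles}.
\begin{itemize}
\item If $e$ has the $A$-resolution, it joins its black faces, and the set switched from $\sigma_0$ is $S\cup e$, whose $b_1$ in $G$ equals $b_1$ of $S$ in $\bar H$. There are $V-1-|S|+2b_1^{\bar H}(S)$ circles and $r=|S|$, so the lowest level is $1-V+2\operatorname{rk}_{\bar H}(S)$.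
\item If $e$ has the $B$-resolution, there are $V-|S|+2b_1^{H}(S)$ circles and $r=|S|+1$, so the lowest level is $1-V+2\operatorname{rk}_H(S)$.
\end{itemize}
All levels are therefore at least $1-V$ and congruent to $1-V$ modulo $2$.

\emph{Level $1-V$.} Here $S=\emptyset$ and all labels are $v_-$. The complex is $\mathbb Q\to\mathbb Q$ with $r=0,1$, the map being the split $v_-\mapsto\pm v_-\otimes v_-$ at $e$. It is acyclic.

\emph{Level $3-V$.} Either $S=\emptyset$ with one label $v_+$, or $S$ is a single edge $a$ with all labels $v_-$. Since $H$ has $\kappa$ edges, the complex is
\[
\mathbb Q^{V-1}\xrightarrow{\ d^0\ }\mathbb Q^{\kappa}\oplus\mathbb Q^{V}\xrightarrow{\ d^1\ }\mathbb Q^{\kappa},\qquad r=0,1,2,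
\]
where the four summands come from the states with $B$-resolutions at no crossing, at $a$, at $e$, and at both $a$ and $e$. The component $\mathbb Q^{V-1}\to\mathbb Q^V$ of $d^0$ splits the circle $u$ into $u_1$ and $u_2$. Up to one overall sign, it sends ``$v_+$ at $x$'' to ``$v_+$ at $x$'' for $x\ne u$, and ``$v_+$ at $u$'' to ``$v_+$ at $u_1$'' $+$ ``$v_+$ at $u_2$''. These images are linearly independent, so $d^0$ is injective. The component $\mathbb Q^\kappa\to\mathbb Q^\kappa$ of $d^1$ goes from the state $\{a\}$, with $V-2$ circles, to the state $\{a,e\}$, with $V-1$ circles. This is a split, so the generator goes to $\pm$ the generator, and $d^1$ is surjective. The homology sits at $r=1$ and has dimension $(\kappa+V)-(V-1)-\kappa=1$.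
\end{proof}

\begin{corollary}\label{cor:three}
Every $A$-adequate diagram $D'$ of $K$ has $c'-s'=3$.
\end{corollary}

\begin{proof}
Orient $D'$ as a diagram of the oriented link $K$. The two lemmas give $-n'_-=1-n_-$ and $-s'+n'_+-2n'_-=3-V+n_+-2n_-$. Hence $n'_-=n_--1$ and $n'_+-s'=n_++1-V$. Adding, $c'-s'=N-V=3$.
\end{proof}

\section{$K$ is not $A$-adequate}\label{sec:notA}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:high}, $K$ is not $B$-adequate. Suppose that $D'$ is an $A$-adequate diagram of $K$ with all-$A$ state graph $\Gamma$. The diagram is connected by Proposition~\ref{prop:det}, so the union of its all-$A$ circles and arcs is connected, and so is $\Gamma$. By Corollary~\ref{cor:three}, $b_1(\Gamma)=c'-s'+1=4$. Proposition~\ref{prop:expansion}, formula \eqref{eq:D} and Corollary~\ref{cor:three} give $\Sigma'\doteq\Sigma_D$. Both have lowest term $1$, so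
\[
\Sigma'=\Sigma_D .
\]

\emph{$\Gamma$ is simple of girth $\gamma$.} The coefficient of $t$ in $\Sigma_D$ is $0$, so $\Gamma$ has no parallel edges by Proposition~\ref{prop:adequate}(b). Its girth $\gamma'$ is finite since $b_1(\Gamma)>0$, and comparing the lowest nonconstant terms gives $\gamma'=\gamma\ge3m-1$.

\emph{$\Gamma$ has at least nine cycles.} We have
\[
\lceil3\gamma'/2\rceil-2\ge\frac{3(3m-1)}2-2=\frac{9m-7}2\ge4M ,
\]
so \eqref{eq:truncA} and \eqref{eq:truncD} both hold modulo $t^{4M}$. Dividing by $1-t+t^2$, which is a unit of $\mathbb Z[[t]]$, we get
\[
\sum_{C\subset\Gamma}t^{|C|-1}\equiv\sum_{C\subset G}t^{\|C\|-1}\pmod{t^{4M}} .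
\]
By Proposition~\ref{prop:low} the coefficients of $t^0,\dots,t^{4M-1}$ on the right add up to at least nine. The same then holds on the left.

\emph{Only one block of $\Gamma$ contains a cycle.} The blocks that contain cycles have Betti numbers forming a partition of $4$, and a block with Betti number $b$ has at most $2^b-1$ cycles. The partitions $3+1$, $2+2$, $2+1+1$, $1+1+1+1$ allow at most $8$, $6$, $5$, $4$ cycles. So there is a single such block.

By Proposition~\ref{prop:adequate}(d) the top coefficient of $\Sigma'$ is $\pm1$, while that of $\Sigma_D$ is $2$ by Proposition~\ref{prop:high}. This contradiction shows that $K$ is not $A$-adequate. So $K$ is inadequate, hence not alternating, hence almost alternating with almost alternating diagram $D$.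
\end{proof}

\begin{remark}\label{rem:hyp}
The inequality $8M\le9m-7$ serves to make both truncations valid up to $t^{4M}$, where the ninth cycle appears; Proposition~\ref{prop:high} and Sections~\ref{sec:det} and~\ref{sec:kh} use only $m\ge2$. Eight cycles would not suffice for the count: $K_4$ has seven cycles, so $K_4$ with a triangle attached at a vertex has $b_1=4$, eight cycles and two blocks. The edges $w_1w_2$ and $w_2w_3$ of $G_0^*$ are there to place many cycles inside the range of \eqref{eq:truncA}. Without them the faces $v_1,v_2$ still have three common neighbors, but the prism is replaced by $e$ together with a path $u_1xyu_2$ all of whose edges are doubled. With chains of length $k$ the shortest cycles then have $\|C\|=2k$, the congruence \eqref{eq:truncA} holds modulo $t^{3k-2}$, and the cycles through $e$ have exponent $\|C\|-1=3k-2$. Only three cycles are visible.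
\end{remark}

\section{Span, components and Turaev genus}\label{sec:compl}

Let $\mu(K)$ be the number of components of $K$. The matrix $L$ is a Goeritz matrix of $K$, and the next lemma is the equality $\mu(K)-1=\dim H_1(\Sigma_2(K);\mathbb F_2)$ for the double branched cover $\Sigma_2(K)$, expressed through $L$. We give a direct proof.

\begin{lemma}\label{lem:mu}
The nullity of $L$ over $\mathbb F_2$ is $\mu(K)-1$.
\end{lemma}

\begin{proof}
Let $X$ be the space of $\mathbb F_2$-valued functions on the faces of $D$, black and white, whose values at the four corners of each crossing sum to $0$. We compute $\dim X$ in two ways.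

Label each edge of the $4$-valent graph underlying $D$ by the sum of the values on its two sides. If the corners at a crossing have values $x_1,x_2,x_3,x_4$ in cyclic order, the edges have labels $x_1+x_2$, $x_2+x_3$, $x_3+x_4$, $x_4+x_1$. So the condition says that opposite edges have equal labels, that is, the labeling is constant on each component of $K$. Conversely, given a set of components, the parity of the number of times a generic path from a base face crosses them defines an element of $X$ with label $1$ exactly on these components. A labeling determines the function up to a constant. Hence $\dim X=\mu(K)+1$.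

Now restrict to the five white faces. The kernel consists of functions on $V(G)$ with equal values at the ends of each edge, so it has dimension $1$. A function $z$ on the white faces extends if and only if there is $y$ on $V(G)$ such that, for each edge of $G$, the sum of $y$ at its ends equals the sum of $z$ on its two sides. This is solvable if and only if the latter sums add to $0$ along every cycle of $G$, and it suffices to test the face boundaries, which span the cycle space. The test at the face $w$ is $(\tilde Lz)_w=0$ over $\mathbb F_2$. So $\dim\ker\tilde L=\mu(K)$. Constants lie in this kernel, so the elements vanishing at $v_2$ form a subspace of dimension $\mu(K)-1$. The rows of $\tilde L$ add to zero, so the equation at $v_2$ follows from the others, and this subspace is $\ker L$.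
\end{proof}

The \emph{Turaev genus} of a connected diagram with $c$ crossings is $\frac12(2+c-|s_A|-|s_B|)$, a nonnegative integer, and the Turaev genus of a link is the minimum over its diagrams. Turaev genus $0$ characterizes alternating links (Turaev; Dasbach--Futer--Kalfagianni--Lin--Stoltzfus).

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(i) By \eqref{eq:D}, $\langle D\rangle/\delta\doteq(1-t)^{-4}\Sigma_D$, and $\Sigma_D$ has lowest term $1$ and top term $2t^{\kappa+2}$. So the extreme coefficients are $\pm1$ and $\pm2$, and the span is $\kappa+2-4$. The hypothesis allows arbitrarily large $\kappa$.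

(ii) For all $k_f=k$, in the basis $w_1,w_2,w_3,v_1$,
\[
L=\begin{pmatrix}3k&-k&0&-k\\-k&4k&-k&-k\\0&-k&3k&-k\\-k&-k&-k&3k-1\end{pmatrix}.
\]
The upper left block is $kP$ with $P=\begin{pmatrix}3&-1&0\\-1&4&-1\\0&-1&3\end{pmatrix}$. We have $\det P=33-3=30$ and $P(\frac12,\frac12,\frac12)^T=(1,1,1)^T$. Taking the Schur complement,
\[
\det L=30k^3\Bigl(3k-1-\tfrac32k\Bigr)=15k^3(3k-2).
\]
In general $\det L$ is a polynomial in the $k_f$ with integer coefficients. For odd $k_f$ it is congruent modulo $2$ to its value at $k_f=1$, which is $15$. So $L$ is invertible over $\mathbb F_2$, and $K$ is a knot by Lemma~\ref{lem:mu}. The determinant is $\det L$ by Proposition~\ref{prop:det}, and the knots $K(k,\dots,k)$ have the distinct spans $8k-2$.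

(iii) The case $\mu=1$ is (ii). Modulo $2$, $L$ is the Laplacian, with the row and column of $v_2$ deleted, of the graph formed by the edges of $G_0^*$ of odd weight; these include $v_1v_2$. Suppose that they form a path with $p$ edges that contains $v_2$. The rows and columns of vertices off the path vanish. The block on the $p$ path vertices other than $v_2$ has determinant $1$ by the matrix-tree theorem, since a path has one spanning tree. So the rank is $p$ and $\mu(K)=1+(4-p)=5-p$. The sets $\{v_1v_2\}$, $\{v_1v_2,v_1w_1\}$, $\{v_1v_2,v_1w_1,w_1w_2\}$ give $\mu=4,3,2$. Any pattern of parities is realized with all $k_f\in\{l,l+1\}$, and for $l\ge15$ we have $8M\le8l+8\le9l-7\le9m-7$. Since $l\ge15$ is arbitrary, (i) gives infinitely many links for each $\mu$.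

(iv) The state $s_A(D)$ is $\sigma_0$ switched at $e$, and $s_B(D)$ is $\sigma_0$ switched at $E(H)$. By \eqref{eq:circles}, $|s_A(D)|=V-1$ and $|s_B(D)|=1+3=4$, with sum $V+3=N$. So $D$ has Turaev genus $\frac12(2+N-N)=1$. A link of Turaev genus $0$ is alternating and therefore adequate on both sides. So an inadequate link has Turaev genus at least $1$, and $K$ has Turaev genus exactly $1$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{DL}
Oliver T. Dasbach and Adam M. Lowrance, \emph{Extremal Khovanov homology of Turaev genus one links}, arXiv:1812.11387 (2018).
\end{thebibliography}
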